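# Lower semicontinuity of the normalized Frobenius splitting numbers

## 1. The semicontinuity theorem for rings with (G) and (J)

All rings are commutative, Noetherian, of prime characteristic $p>0$; $e\ge 0$ is an integer and $q=p^e$. For a local ring $A$, $s_e(A)$ denotes its $e$-th normalized Frobenius splitting number, whose definition is recalled right after the statement.

**Theorem 1.1.** Let $R$ be a Noetherian ring of characteristic $p$ such that

* (G) all local rings $R_P$ are G-rings (formal fibres geometrically regular), and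
* (J) for every prime $P$ there is $f\notin P$ with $(R/P)_f$ regular.

(Every excellent, even every quasi-excellent, ring satisfies both.) Let $e\ge 0$, $q=p^e$. Then:

1. For primes $P\subseteq Q$: $s_e(R_Q)\le q^{-\delta}s_e(R_P)$, where $\delta=\operatorname{ht}Q-\operatorname{ht}P-\operatorname{ht}(Q/P)\ge 0$.
2. For every prime $P$ there is $f\notin P$ with $s_e(R_Q)=s_e(R_P)$ for all $Q\in V(P)\cap D(f)$.
3. The function $P\mapsto s_e(R_P)$ is lower semicontinuous, takes finitely many values, and has constructible level sets.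

In particular, for every excellent ring of characteristic $p$, locally equidimensional or not, and every $e\ge 0$, the function $P\mapsto s_e(R_P)$ on $\operatorname{Spec}R$ is lower semicontinuous.

**The number $s_e$.** Let $(A,\mathfrak m,k)$ be local. Write $A^{(e)}$ for the $A$-algebra that equals $A$ as a ring, with structure $r\cdot s=r^qs$ for $r\in A$, $s\in A^{(e)}$. Let $E_A$ be the injective hull of $k$ and $u$ a generator of its socle $0:_{E_A}\mathfrak m\cong k$. Put
$$K_e(A)=A^{(e)}\cdot(1\otimes u)\subseteq A^{(e)}\otimes_AE_A,\qquad s_e(A)=\frac{\ell_{A^{(e)}}(K_e(A))}{q^{\dim A}} .$$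
If $r\in\mathfrak m$ then $r^q(1\otimes u)=1\otimes ru=0$, so $K_e(A)$ is cyclic and killed by $\mathfrak m^{[q]}=(x^q:x\in\mathfrak m)$; hence its length is finite. Neither reducedness nor finiteness of Frobenius is assumed. For motivation: when $A$ is reduced and F-finite and $A^{1/q}\cong A^{\oplus a_e}\oplus M_e$ with $M_e$ having no free summand, one has $s_e(A)=a_e/q^{\dim A+\log_p[k:k^p]}$, so $s_e$ measures how much of $A^{1/q}$ is free.

**The question.** The function $P\mapsto s_e(R_P)$ is lower semicontinuous if $\{P:s_e(R_P)>c\}$ is Zariski open for every real $c$: the number may drop on closed sets, but cannot jump up there. Enescu and Yao ("The lower semicontinuity of the Frobenius splitting numbers", arXiv:0912.0216, 2009) are the source of the conjecture that this holds for all excellent locally equidimensional rings; it is known that it holds under mild conditions. The last sentence of Theorem 1.1 says that the conjecture is true, and that equidimensionality is not needed.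

**The hypotheses.** A local ring $A$ is a G-ring if for each prime $\mathfrak p$ the formal fibre $\hat A\otimes_A\kappa(\mathfrak p)$ stays regular after every finite extension of $\kappa(\mathfrak p)$. Complete local rings and algebras essentially of finite type over a field give G-rings. Condition (J) says that each closed integral subscheme of $\operatorname{Spec}R$ is regular near its generic point. A quasi-excellent ring is a G-ring such that the regular locus of every finite type algebra is open; applied to $R/P$, whose regular locus contains the generic point, this gives (J).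

**The three parts.** Part 1 says that $s_e$ does not increase under specialization, with an extra factor $q^{-\delta}$ when the heights fail to add up. Here $\delta\ge0$ because a chain below $P$ and a chain from $P$ to $Q$ can be concatenated. Part 2 says that along $V(P)$ the value is constant near the generic point. Part 3 is a formal consequence, derived in Section 3. Part 1 compares two primes of one local ring, which lets us complete. Part 2 is about infinitely many $Q$ at once; this is where the work lies.

## 2. The annihilator $I_e(A)$ and three computations from the definition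

**Definition 2.1.** For a local ring $(A,\mathfrak m,k)$ put $I_e(A)=\operatorname{Ann}_{A^{(e)}}(1\otimes u)$. Then $I_e(A)\supseteq\mathfrak m^{[q]}$ and $K_e(A)\cong A/I_e(A)$, where $A=A^{(e)}$ as rings.

We use Matlis theory. An $\mathfrak m$-power torsion module is an essential extension of its socle, so if its socle is simple it embeds in $E_A$. Moreover $\ell(0:_{E_A}\mathfrak b)=\ell(A/\mathfrak b)$ for every $\mathfrak m$-primary $\mathfrak b$. If $A$ is complete, then $\operatorname{Ann}_A(0:_{E_A}\mathfrak b)=\mathfrak b$ for every ideal $\mathfrak b$, and $N=0:_{E_A}\operatorname{Ann}_A(N)$ for every submodule $N\subseteq E_A$.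

*A field.* Here $E_A=A$ and $K_e(A)=A^{(e)}$, so $s_e(A)=1$. Also, for every local $A$, $s_0(A)=1$, since $K_0(A)$ is the socle of $E_A$.

*The ring $A=k[[x]]$.* Here $E_A=k((x))/k[[x]]$, $u=[x^{-1}]$, and $A^{(e)}\otimes_AE_A\cong k((x))/k[[x]]$ via $a\otimes [g]\mapsto [ag^q]$ for $g=x^{-t}$. So $1\otimes u$ becomes $[x^{-q}]$, its annihilator is $(x^q)$, and $s_e(A)=q/q=1$.

*The ring $A=k[x]/(x^2)$.* Here $E_A\cong A$ with $u=x$, so $A^{(e)}\otimes_AE_A\cong A$ and $1\otimes x=x^q=0$ for $e\ge1$. Hence $s_e(A)=0$ for $e\ge1$.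

## 3. Nagata's criterion: part 3 from parts 1 and 2

Nagata's criterion (Matsumura, *Commutative Ring Theory*, Thm 24.2) says that $U\subseteq\operatorname{Spec}R$ is open if and only if (a) $P\subseteq Q\in U$ implies $P\in U$, and (b) for each $P\in U$, $U$ contains a nonempty open subset of $V(P)$.

Let $U=\{s_e>c\}$. If $P\subseteq Q\in U$, then by part 1 $s_e(R_P)\ge q^{\delta}s_e(R_Q)\ge s_e(R_Q)>c$, which is (a). If $P\in U$, then by part 2 $V(P)\cap D(f)\subseteq U$, which is (b). So $U$ is open.

By part 2, every irreducible closed subset of $\operatorname{Spec}R$ has a nonempty open subset on which $s_e$ is constant. By Noetherian induction $\operatorname{Spec}R$ is a finite disjoint union of locally closed sets on which $s_e$ is constant. Hence there are finitely many values, and level sets are constructible. It remains to prove parts 1 and 2.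

## 4. Flat base change with $\mathfrak mB=\mathfrak n$

**Lemma 4.1.** Let $(A,\mathfrak m)\to(B,\mathfrak n)$ be flat local with $\mathfrak mB=\mathfrak n$. Then $E_B\cong B\otimes_AE_A$, $I_e(B)=I_e(A)B$ and $s_e(A)=s_e(B)$.

*Proof.* **Step 1: identify $E_B$.** Since $B\otimes_Ak=B/\mathfrak n$, flatness gives $\ell_B(B\otimes_AL)=\ell_A(L)$ for $L$ of finite length. Also by flatness
$$0:_{B\otimes E_A}\mathfrak n^j=0:_{B\otimes E_A}\mathfrak m^jB=B\otimes_A(0:_{E_A}\mathfrak m^j),$$
of length $\ell(A/\mathfrak m^j)=\ell(B/\mathfrak n^j)$. For $j=1$ it is $B/\mathfrak n$, generated by $1\otimes u$. So $B\otimes E_A$ is $\mathfrak n$-power torsion with simple socle and embeds in $E_B$. Since $\ell(0:_{E_B}\mathfrak n^j)=\ell(B/\mathfrak n^j)$ for all $j$, the embedding is onto.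

**Step 2: compare annihilators.** We have
$$B^{(e)}\otimes_BE_B=B^{(e)}\otimes_AE_A=B^{(e)}\otimes_{A^{(e)}}(A^{(e)}\otimes_AE_A),$$
and the socle generator $1\otimes u$ of $E_B$ yields the image of $1\otimes u\in A^{(e)}\otimes_AE_A$. The map $A^{(e)}\to B^{(e)}$ is the flat map $A\to B$. Tensoring $0\to A/I_e(A)\to A^{(e)}\otimes E_A$ with $B$ shows that the annihilator is $I_e(A)B$.

**Step 3: compare the numbers.** $\ell(B/I_e(A)B)=\ell(A/I_e(A))$, and $\dim B=\dim A+\dim B/\mathfrak mB=\dim A$. $\square$

The lemma applies to completions, to henselizations, and to the local maps $R_Q\to R'_{Q'}$ of an étale map $R\to R'$.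

## 5. A Fedder-type formula

**Lemma 5.1.** Let $(S,\mathfrak m)$ be regular local, $A=S/I$, $H=(I^{[q]}:_SI)$. Then
$$I_e(A)=(\mathfrak m^{[q]}:_SH)/I,\qquad \ell(K_e(A))=\ell_S\big((H+\mathfrak m^{[q]})/\mathfrak m^{[q]}\big).$$

*Proof.* **Step 1: reduce to $S$ complete.** Colons of finitely generated ideals commute with flat base change, so $(I\hat S)^{[q]}:I\hat S=H\hat S$ and $(\mathfrak m\hat S)^{[q]}:H\hat S=(\mathfrak m^{[q]}:H)\hat S$. By Lemma 4.1, $I_e(\hat A)=I_e(A)\hat A$, with $\hat A=\hat S/I\hat S$. By faithful flatness the first formula for $\hat A$ implies it for $A$. The lengths in the second formula do not change under completion.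

**Step 2: compute $S^{(e)}\otimes_SE$.** Now $S$ is complete. Let $n=\dim S$ and $E=E_S=H^n_{\mathfrak m}(S)$. Then $S^{(e)}\otimes_SE\cong H^n_{\mathfrak m^{[q]}}(S)=E$. By Kunz's theorem Frobenius on $S$ is flat. So $u':=1\otimes u\in E$ has annihilator $\mathfrak mS^{(e)}=\mathfrak m^{[q]}$.

**Step 3: compute $A^{(e)}\otimes_AE_A$.** We have $E_A=0:_EI$, with the same socle generator $u$, and by flatness $S^{(e)}\otimes_SE_A=0:_EI^{[q]}$. Since $I$ kills both tensor factors for the $A$-structure,
$$A^{(e)}\otimes_AE_A=A^{(e)}\otimes_SE_A=(0:_EI^{[q]})/I(0:_EI^{[q]}).$$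

**Step 4: rewrite the denominator.** By Matlis duality $\operatorname{Ann}_S(0:_EI^{[q]})=I^{[q]}$. So $s$ kills $I(0:_EI^{[q]})$ if and only if $sI\subseteq I^{[q]}$, that is, $s\in H$. Hence $I(0:_EI^{[q]})=0:_EH$.

**Step 5: conclude.** $s(1\otimes u)=0$ in $A^{(e)}\otimes_AE_A$ iff $su'\in0:_EH$ iff $sH\subseteq\operatorname{Ann}(u')=\mathfrak m^{[q]}$. This is the first formula. For the second, let $B=S/\mathfrak m^{[q]}$, a Gorenstein Artinian ring, and $\mathfrak b=HB$. Then $\ell(A/I_e(A))=\ell(B/(0:_B\mathfrak b))=\ell(\mathfrak b)$. $\square$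

**Examples 5.2.** Let $k$ be a field and $e\ge1$ (the first item holds for all $e$).

* *Regular local rings.* $I=0$, $H=S$, and $\ell(S/\mathfrak m^{[q]})=q^n$; so $s_e(S)=1$.
* *The node*, $R=k[x,y]/(xy)$. At the origin $H=((xy)^{q-1})$, and modulo $(x^q,y^q)$ this ideal has length $1$. So $s_e=1/q$ at the origin. All other local rings are regular, with $s_e=1$.
* *Node times line*, $R=k[x,y,z]/(xy)$. At $P=(x,y)$ the same computation gives length $1$, dimension $1$, $s_e=1/q$. At $Q=(x,y,g(z))$ with $g$ irreducible, the ideal generated by $(xy)^{q-1}$ in $B=S_Q/(x^q,y^q,g^q)$ is isomorphic to $B/(x,y)B$, of length $q$. As $\dim R_Q=2$, $s_e=q/q^2=1/q$. So $s_e$ is constant along $V(P)$, and the length of $K_e$ is multiplied by $q^{\operatorname{ht}(Q/P)}$.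
* *The cusp*, $A=k[[x,y]]/(f)$ with $f=y^2-x^3$. Here $H=(f^{q-1})$. A monomial $y^{2a}x^{3b}$ of $f^{q-1}$ has $a+b=q-1$. To lie outside $(x^q,y^q)$ it needs $2a\le q-1$ and $3b\le q-1$, so $a+b\le\frac56(q-1)<q-1$, a contradiction. So $H\subseteq\mathfrak m^{[q]}$ and $s_e(A)=0$.
* *A plane and a line*, $R=k[x,y,z]/(xz,yz)$, not equidimensional at the origin $Q$. With $I^{[q]}=(x^qz^q,y^qz^q)$,
$$H=(x^{q-1}z^{q-1},y^qz^{q-1})\cap(x^qz^{q-1},y^{q-1}z^{q-1})=z^{q-1}(x^q,x^{q-1}y^{q-1},y^q),$$
which modulo $\mathfrak m^{[q]}$ is spanned by $(xyz)^{q-1}$. So $s_e(R_Q)=1/q^2$. For $P=(x,y)$, the ideal of the line, $R_P$ is a field, $s_e(R_P)=1$ and $\delta=2-0-1=1$. Part 1 requires $s_e(R_Q)\le1/q$, and indeed $1/q^2\le 1/q$.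

## 6. Specialization: proof of part 1

**Lemma 6.1.** Let $S=k[[x_1,\dots,x_n]]$, $P$ a prime, $N$ a finitely generated $S$-module. Then
$$\ell_S(N/\mathfrak m^{[q]}N)\ge q^{\dim S/P}\,\ell_{S_P}(N_P/P^{[q]}N_P).$$

*Proof.* The length on the left is a minimal number of generators over a subring $T$, and such numbers can only drop under localization.

**Step 1: set up $T$.** Let $T=k[[x_1^q,\dots,x_n^q]]$. Then $S$ is $T$-free of rank $q^n$, and $f^q\in T$ for all $f\in S$. Let $P_T\subseteq T$ be the ideal generated by all $f^q$, $f\in P$; so $P_TS=P^{[q]}$. Put $\mathfrak q=P\cap T$. Then $P_T\subseteq\mathfrak q$, and $a^q\in P_T$ for $a\in\mathfrak q$; so $\mathfrak q=\sqrt{P_T}$. If $s\in S\setminus P$ then $s^q\in T\setminus\mathfrak q$, so $s$ is already a unit in $S_{\mathfrak q}$. Hence $S_{\mathfrak q}=S_P$.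

**Step 2: a numerical identity.** Put $C=T_{\mathfrak q}/P_TT_{\mathfrak q}$, an Artinian local ring, and $r=[\kappa(P):\kappa(\mathfrak q)]<\infty$. The ring $S_P/P^{[q]}S_P=S\otimes_TC$ is $C$-free of rank $q^n$, and its $S_P$-length is $q^{\operatorname{ht}P}$ since $S_P$ is regular. Counting its $C$-length twice gives $r\,q^{\operatorname{ht}P}=q^n\ell(C)$, that is, $r/\ell(C)=q^{\dim S/P}$.

**Step 3: compare generators.** Let $\bar N=N/P^{[q]}N$, a finitely generated $T/P_T$-module. Since $\mathfrak m_TS=\mathfrak m^{[q]}\supseteq P^{[q]}$, and $S$ and $T$ have the same residue field $k$, $\ell_S(N/\mathfrak m^{[q]}N)=\dim_k\bar N/\mathfrak m_T\bar N=\mu_T(\bar N)$. A $C$-module with $\mu$ generators has length at most $\mu\,\ell(C)$. So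
$$\mu_T(\bar N)\ge\mu_{T_{\mathfrak q}}(\bar N_{\mathfrak q})\ge\frac{\ell_C(\bar N_{\mathfrak q})}{\ell(C)}=\frac{r\,\ell_{S_P}(N_P/P^{[q]}N_P)}{\ell(C)}=q^{\dim S/P}\ell_{S_P}(N_P/P^{[q]}N_P).\qquad\square$$

**Proposition 6.2.** Let $A$ be a local G-ring, $\mathfrak p$ a prime, $\delta=\dim A-\dim A_{\mathfrak p}-\dim A/\mathfrak p$. Then $s_e(A)\le q^{-\delta}s_e(A_{\mathfrak p})$. With $A=R_Q$ and $\mathfrak p=PR_Q$ this is part 1.

*Proof.* **Step 1: pass to the completion.** Choose $\mathfrak P$ minimal over $\mathfrak p\hat A$ with $\dim\hat A/\mathfrak P=\dim\hat A/\mathfrak p\hat A=\dim A/\mathfrak p$. By going down, $\mathfrak P$ contains a prime lying over $\mathfrak p$; this prime contains $\mathfrak p\hat A$, so it is $\mathfrak P$, and $\mathfrak P\cap A=\mathfrak p$. The ring $\hat A_{\mathfrak P}/\mathfrak p\hat A_{\mathfrak P}$ is a zero-dimensional local ring of a formal fibre, hence regular, hence a field. So Lemma 4.1 applies to $A_{\mathfrak p}\to\hat A_{\mathfrak P}$ as well as to $A\to\hat A$: $s_e(A)=s_e(\hat A)$,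 $s_e(A_{\mathfrak p})=s_e(\hat A_{\mathfrak P})$, $\dim\hat A_{\mathfrak P}=\dim A_{\mathfrak p}$. The number $\delta$ does not change, so we may replace $(A,\mathfrak p)$ by $(\hat A,\mathfrak P)$.

**Step 2: apply the formula at both primes.** By Cohen's theorem $A=S/I$ with $S=k[[x_1,\dots,x_n]]$, and $\mathfrak p=P/I$. Put $H=(I^{[q]}:I)$; it localizes. Lemma 5.1 for $S$ and for $S_P$, and Lemma 6.1 with $N=S/H$, give
$$\ell(K_e(A))=q^n-\ell(S/(H+\mathfrak m^{[q]}))\le q^{\dim S/P}\big(q^{\operatorname{ht}P}-\ell(S_P/(H+P^{[q]})_P)\big)=q^{\dim A/\mathfrak p}\,\ell(K_e(A_{\mathfrak p})).$$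
Divide by $q^{\dim A}=q^{\delta+\dim A_{\mathfrak p}+\dim A/\mathfrak p}$. $\square$

## 7. Quotients of regular rings, and maps $\theta:A^{(e)}\otimes E_A\to E_A$

By part 1 one wants, for $Q\in V(P)$ near $P$, the reverse inequality $s_e(R_Q)\ge s_e(R_P)$. The sensible first attempt is to use Lemma 5.1 at all $Q$ simultaneously. It works whenever there is one regular ring that serves all $Q$.

**Proposition 7.1 (special case of part 2).** Let $R=S/I$ with $S$ a regular ring, and let $R$ satisfy (J). Then part 2 holds for $R$.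

*Proof.* Let $P\supseteq I$ be a prime of $S$ and $\Lambda=S/P$. "Shrinking" means inverting an element outside $P$.

**Step 1: make everything free.** Put $H=(I^{[q]}:I)$, which localizes at every prime, and $N=S/(H+P^{[q]})$. A power of $P$ lies in $P^{[q]}$, so the $P$-adic filtration of $N$ is finite with finitely generated $\Lambda$-modules as quotients. Shrink so that these are free, of total rank $\nu=\ell(N_P)$, so that $\Lambda$ is regular, and so that all minimal primes of $I$ that remain lie in $P$.

**Step 2: compute at $Q$.** Let $Q\in V(P)$, $d=\operatorname{ht}(Q/P)$, and let $y=y_1,\dots,y_d\in S_Q$ lift a regular system of parameters of $\Lambda_Q$. Then $QS_Q=(P,y)S_Q$, so $Q^{[q]}S_Q=(P^{[q]},y_1^q,\dots,y_d^q)S_Q$, and $S_Q/(H+Q^{[q]})_Q=N_Q/(y^q)N_Q$. Since $y^q$ is a regular sequence on free $\Lambda_Q$-modules, reducing modulo $y^q$ keeps the filtration exact, and this length is $\nu\,\ell(\Lambda_Q/y^q\Lambda_Q)=\nu q^d$. In the regular local ring $S_Q$, $\operatorname{ht}_SQ=\operatorname{ht}_SP+d$. By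 Lemma 5.1,
$$\ell(K_e(R_Q))=q^{\operatorname{ht}_SQ}-\nu q^d=q^d\,\ell(K_e(R_P)).$$

**Step 3: compare dimensions.** A minimal prime $\mathfrak a\subseteq Q$ of $I$ lies in $P$, and $\operatorname{ht}(Q/\mathfrak a)=\operatorname{ht}_SQ-\operatorname{ht}_S\mathfrak a=\operatorname{ht}(P/\mathfrak a)+d$. Taking the maximum over $\mathfrak a$, $\dim R_Q=\dim R_P+d$. So $s_e(R_Q)=s_e(R_P)$. $\square$

**Where this stops.** Nothing in (G) and (J) provides a regular $S$ mapping onto a neighbourhood of $P$ in $\operatorname{Spec}R$. Completing $R_Q$ provides one for each $Q$ separately, but then $S$ and $H$ depend on $Q$, and there is no single $N$ to which generic freeness can be applied. We need a substitute for the elements of $H$ that lives on $R$ itself.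

**Elements of $H$ as maps.** Let $A=S/I$ with $S$ complete regular local, and keep the notation of the proof of Lemma 5.1. Multiplication by $h\in H$ maps $0:_EI^{[q]}$ into $0:_EI=E_A$ and kills $I(0:_EI^{[q]})$, because $hI\subseteq I^{[q]}$. So it is an $A$-linear map $\theta_h:A^{(e)}\otimes_AE_A\to E_A$ with $\theta_h(1\otimes u)=hu'$, where $A=A^{(e)}$ acts on the source. The values $\theta_h(1\otimes u)$ form $Hu'\cong(H+\mathfrak m^{[q]})/\mathfrak m^{[q]}$, whose length is $\ell(K_e(A))$. The following bound needs no $S$.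

**A lower bound.** Let $A$ be any local ring and $\theta_1,\dots,\theta_s:A^{(e)}\otimes_AE_A\to E_A$ be $A$-linear for $A=A^{(e)}$ acting on the source. Since $I_e(A)$ kills $1\otimes u$,
$$\sum_iA\,\theta_i(1\otimes u)\subseteq0:_{E_A}I_e(A),\qquad\text{hence}\qquad\ell(K_e(A))\ge\ell\Big(\sum_iA\,\theta_i(1\otimes u)\Big).\tag{7.1}$$

So it suffices to find finitely many maps that compute $\ell(K_e(R_P))$ exactly at $P$ and that extend to all $Q\in V(P)$ near $P$. The modules $E_{R_P}$ and $E_{R_Q}$ are not localizations of one another. They can both be read off from local cohomology of one object if there is a suitable complex $D$, and then morphisms $R^{(e)}\otimes^L_RD\to D$ in the derived category are the globally defined substitute for elements of $H$. Three things must be done: find $D$ (Section 8), show that there are enough morphisms (Section 9), and compare $P$ with $Q$ (Sections 10 to 12).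

## 8. A dualizing complex over a henselian G-ring

**Derived conventions.** Complexes are indexed cohomologically. $D^b_{coh}(A)$, $D^-_{coh}(A)$, $D^+_{coh}(A)$ are the full subcategories of $D(A)$ of complexes with finitely generated cohomology that is bounded, bounded above, bounded below. We use:

* (A) *Adjunction.* For $A\to B$, $X\in D(B)$, $Y\in D(A)$: $R\mathrm{Hom}_A(X,Y)=R\mathrm{Hom}_B(X,R\mathrm{Hom}_A(B,Y))$.
* (B) *Flat base change.* For $A\to B$ flat, $X\in D^-_{coh}(A)$, $Y\in D^+(A)$: $R\mathrm{Hom}_A(X,Y)\otimes_AB=R\mathrm{Hom}_B(X\otimes_AB,Y\otimes_AB)$. Indeed resolve $X$ by finitely generated free modules, bounded above; then each $\mathrm{Hom}^n(X,Y)$ is a finite product.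

We look for $D\in D^b_{coh}(A)$ with $R\mathrm{Hom}_A(\kappa,D)\cong\kappa$ up to shift. If $A=S/I$ with $S$ regular local of dimension $n$, then $D=R\mathrm{Hom}_S(A,S)$ works: by (A), $R\mathrm{Hom}_A(\kappa,D)=R\mathrm{Hom}_S(\kappa,S)\cong\kappa[-n]$. In general only $\hat A$ is such a quotient. The plan is to spread the pair $(S,I)$ out to a finite type situation $T\to C$, and then move the map $C\to\hat A$ into $A$ by approximation. We use two cited results.

* **Popescu** (Nagoya Math. J. 104 (1986); Swan; Stacks Project, "Smoothing Ring Maps"): a regular homomorphism of Noetherian rings is a filtered colimit of smooth algebras.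
* **Artin approximation** (same sources): a finite polynomial system over a henselian local G-ring $A$ with a solution in $\hat A$ has, for each $N$, a solution in $A$ congruent to it modulo $\mathfrak m^N$.

**Proposition 8.1.** Let $(A,\mathfrak m,\kappa)$ be a henselian local G-ring of characteristic $p$. There is $D\in D^b_{coh}(A)$ with $R\mathrm{Hom}_A(\kappa,D)\cong\kappa$ up to shift.

(For excellent $A$ compare V. Hinich, *Rings with approximation property admit a dualizing complex*, Math. Nachr. 163 (1993). Here is a direct proof.)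

*Proof.* Write $\hat A=S/I$, $S=\kappa[[x_1,\dots,x_n]]$ with maximal ideal $\mathfrak n$. Let $0\to F_l\xrightarrow{\varphi_l}\cdots\xrightarrow{\varphi_1}F_0=S$ be a finite free resolution of $S/I$.

**Step 1: descend the resolution to a smooth $\mathbb F_p$-algebra.** As $\mathbb F_p$ is perfect and $S$ is regular, $\mathbb F_p\to S$ is a regular homomorphism, so $S$ is a filtered colimit of smooth $\mathbb F_p$-algebras. The finitely many entries of the $\varphi_j$ and the finitely many relations $\varphi_j\varphi_{j+1}=0$ occur at a finite stage. So there are a smooth $\mathbb F_p$-algebra $T$, a map $g:T\to S$, and matrices $\Phi_j$ over $T$ with $\Phi_j\Phi_{j+1}=0$ and $g(\Phi_j)=\varphi_j$. Let $c=(c_1,\dots,c_m)$ be the entries of $\Phi_1$ and $C=T/(c)$. The $g(c_i)$ generate $I$, and $g$ induces $\bar g:C\to\hat A$.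

**Step 2: approximate.** This replaces $\bar g$ by a map into $A$. Since $C$ is of finite type over $\mathbb F_p$, ring maps from $C$ are solutions of a finite polynomial system. For any $N\ge1$ there is $h:C\to A$ with $h\equiv\bar g$ modulo $\mathfrak m^N\hat A$. Let $h'$ be the composite $T\to C\to A\to\hat A$.

**Step 3: lift $h'$ to $S$.** This gives a second map $g':T\to S$, close to $g$ and lying over $h'$. The maps $h'$ and $g\bmod\mathfrak n^N$ agree in $S/(I+\mathfrak n^N)$, so they define
$$T\to S/I\times_{S/(I+\mathfrak n^N)}S/\mathfrak n^N=S/(I\cap\mathfrak n^N).$$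
As $T$ is formally smooth over $\mathbb F_p$, and $S$ is complete for the powers of $I\cap\mathfrak n^N$, this map lifts successively to $g':T\to S$. So $g'$ lifts $h'$, and $g'\equiv g$ modulo $\mathfrak n^N$.

**Step 4: $I=(g'(c))$ for $N\gg0$.** This shows that $g'$ still presents $\hat A$. We have $g'(c_i)\in I$ since $h'(c_i)=0$, and $g(c_i)-g'(c_i)\in I\cap\mathfrak n^N\subseteq\mathfrak nI$ for $N\gg0$ by Artin–Rees. So $(g'(c))+\mathfrak nI=I$, and Nakayama applies.

**Step 5: $\Phi\otimes_{g'}S$ is acyclic for $N\gg0$.** This shows that it resolves $S/I$. Let $r_j=\sum_{i\ge j}(-1)^{i-j}\operatorname{rank}F_i$ be the expected ranks. By Buchsbaum–Eisenbud (Bruns–Herzog, Thm 1.4.13; grade equals height in $S$), acyclicity of $\Phi\otimes_{g'}S$ is equivalent to $\operatorname{ht}I_{r_j}(g'(\Phi_j))\ge j$ for all $j\ge1$. By the same theorem for $g$, $J_j:=I_{r_j}(\varphi_j)$ has height at least $j$; the unit ideal has height $\infty$. Put $J_j'=I_{r_j}(g'(\Phi_j))$, so that $J_j'+\mathfrak n^N=J_j+\mathfrak n^N$.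

If $J_j=S$, then $J'_j=S$. Otherwise let $d=\dim S/J_j$ and choose $y_1,\dots,y_d$ with $J_j+(y)$ $\mathfrak n$-primary; for $N\gg0$, $\mathfrak n^{N-1}\subseteq J_j+(y)$. Then $\mathfrak n^{N-1}\subseteq J_j'+(y)+\mathfrak n\cdot\mathfrak n^{N-1}$, so $\mathfrak n^{N-1}\subseteq J_j'+(y)$ by Nakayama. Hence $J_j'=S$ or $\dim S/J_j'\le d$. In either case $\operatorname{ht}J_j'\ge\operatorname{ht}J_j\ge j$.

Fix such an $N\ge1$. Since $g\equiv g'$ modulo $\mathfrak n$, $\mathfrak t:=g^{-1}(\mathfrak n)=g'^{-1}(\mathfrak n)$.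

**Step 6: $\Phi_{\mathfrak t}$ is acyclic over the regular local ring $T_{\mathfrak t}$.** This makes $C_{\mathfrak t}$ perfect over $T_{\mathfrak t}$ with known resolution. If $J_j=S$, then $I_{r_j}(\Phi_j)T_{\mathfrak t}$ is the unit ideal because $T_{\mathfrak t}\to S$ (via $g$) is local. For the other $j$, Buchsbaum–Eisenbud over $T_{\mathfrak t}$ shows that it suffices to prove: *for proper ideals $J$ of $T_{\mathfrak t}$, $\operatorname{ht}JS\le\operatorname{ht}J$*, extension being along $g$.

Let $W=T\otimes_{\mathbb F_p}S$; it is smooth over $S$, hence Noetherian and regular. Let $\mathfrak w$ be the preimage of $\mathfrak n$ under the surjection $W\to S$, $t\otimes s\mapsto g(t)s$. Then $S$ is a quotient of the regular local ring $W_{\mathfrak w}$ and is itself regular, so the kernel is generated by $\dim W_{\mathfrak w}-\dim S$ elements. The map $T\to W$ is a base change of $\mathbb F_p\to S$, and $\mathfrak w$ contracts to $\mathfrak t$; so $T_{\mathfrak t}\to W_{\mathfrak w}$ is flat local. Let $\mathfrak j\supseteq J$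 be a prime with $\operatorname{ht}\mathfrak j=\operatorname{ht}J$. A prime minimal over $\mathfrak jW_{\mathfrak w}$ contracts to $\mathfrak j$ by going down, and has height $\operatorname{ht}\mathfrak j$ by the dimension formula for flat maps. So $\operatorname{ht}JW_{\mathfrak w}\le\operatorname{ht}J$. Dividing $W_{\mathfrak w}/JW_{\mathfrak w}$ by $\dim W_{\mathfrak w}-\dim S$ elements,
$$\dim S/JS\ge\dim W_{\mathfrak w}/JW_{\mathfrak w}-(\dim W_{\mathfrak w}-\dim S)\ge\dim S-\operatorname{ht}J,$$
which is the claim.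

**Step 7: define $D$.** By Step 6, $\Phi_{\mathfrak t}$ resolves $C_{\mathfrak t}$. Since $h'\equiv g$ modulo the maximal ideal, elements of $T\setminus\mathfrak t$ go to units of $A$, so $h$ factors through $C_{\mathfrak t}$. Let
$$\Delta=R\mathrm{Hom}_{T_{\mathfrak t}}(C_{\mathfrak t},T_{\mathfrak t})\in D^b_{coh}(C_{\mathfrak t}),\qquad D=\Delta\otimes^L_{C_{\mathfrak t}}A\in D^-_{coh}(A)\quad\text{via }h.$$

**Step 8: compute $D\otimes_A\hat A$.** The aim is $D\otimes_A\hat A\cong R\mathrm{Hom}_S(\hat A,S)$ in $D(\hat A)$. From now on $S$ is a $T_{\mathfrak t}$-algebra via $g'$. By Steps 4 to 6,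
$$C_{\mathfrak t}\otimes^L_{T_{\mathfrak t}}S=\Phi\otimes_{g'}S\simeq S/I=\hat A,$$
and the resulting map $C_{\mathfrak t}\to\hat A$ is the composite of $h$ and $A\to\hat A$, because $g'$ lifts $h'$.

Let $\mathcal J$ be an injective resolution of $S$ over $S$. For $i>0$, $\mathrm{Ext}^i_{T_{\mathfrak t}}(C_{\mathfrak t},\mathcal J^m)=\mathrm{Hom}_S(\mathrm{Tor}_i^{T_{\mathfrak t}}(C_{\mathfrak t},S),\mathcal J^m)=0$. So $\mathcal J$ may be used to compute
$$R\mathrm{Hom}_{T_{\mathfrak t}}(C_{\mathfrak t},S)=\mathrm{Hom}_{T_{\mathfrak t}}(C_{\mathfrak t},\mathcal J)=\mathrm{Hom}_S(\hat A,\mathcal J)=R\mathrm{Hom}_S(\hat A,S).$$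
The map $T_{\mathfrak t}\to S$ thus induces $\Delta\to R\mathrm{Hom}_S(\hat A,S)$ in $D(C_{\mathfrak t})$, and by adjunction
$$\Delta\otimes^L_{C_{\mathfrak t}}\hat A\to R\mathrm{Hom}_S(\hat A,S)\quad\text{in }D(\hat A).$$
Whether this is an isomorphism can be tested in $D(S)$. There the source is $\Delta\otimes^L_{C_{\mathfrak t}}(C_{\mathfrak t}\otimes^L_{T_{\mathfrak t}}S)=\Delta\otimes^L_{T_{\mathfrak t}}S$. The map becomes the $S$-linear adjoint of $\Delta\to R\mathrm{Hom}_{T_{\mathfrak t}}(C_{\mathfrak t},S)$, that is, the standard map $R\mathrm{Hom}_{T_{\mathfrak t}}(C_{\mathfrak t},T_{\mathfrak t})\otimes^LS\to R\mathrm{Hom}_{T_{\mathfrak t}}(C_{\mathfrak t},S)$. It is an isomorphism since $C_{\mathfrak t}$ is perfect over $T_{\mathfrak t}$.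

**Step 9: conclude.** $D\otimes_A\hat A\cong R\mathrm{Hom}_S(\hat A,S)$ is bounded, so $D\in D^b_{coh}(A)$ by faithful flatness. By (B) and (A),
$$R\mathrm{Hom}_A(\kappa,D)\otimes_A\hat A=R\mathrm{Hom}_{\hat A}(\kappa,D\otimes_A\hat A)=R\mathrm{Hom}_S(\kappa,S)\cong\kappa[-n].$$
The cohomology of $R\mathrm{Hom}_A(\kappa,D)$ consists of $\kappa$-vector spaces, which $-\otimes_A\hat A$ does not change. Therefore $R\mathrm{Hom}_A(\kappa,D)\cong\kappa[-n]$. $\square$

## 9. Local cohomology of $D$, and enough morphisms into $D$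

**Koszul and Čech complexes.** For $x=x_1,\dots,x_r\in A$ put $x^t=(x_1^t,\dots,x_r^t)$. Let $C_t$ be the Koszul cochain complex on $x^t$ (free, degrees $0,\dots,r$). For $t\le t'$ there is the chain map $C_t\to C_{t'}$ that is the identity in degree $0$, sends the basis vector $e_i$ of degree $1$ to $x_i^{t'-t}e_i$, and is extended multiplicatively. The colimit is the Čech complex $C_\infty=C_\infty(x)$. For $I=(x)$, $R\Gamma_I(-)=C_\infty\otimes-=\varinjlim_tC_t\otimes-$. It depends only on $\sqrt I$, commutes with localization, and $R\Gamma_{I+J}=R\Gamma_IR\Gamma_J$. For $Y\in D^+(A)$, $H^i_I(Y)=\varinjlim_j\mathrm{Ext}^i(A/I^j,Y)$. Projection onto degree $0$ is a chain map $C_t\to A$, compatible with the transition maps; in the limit it gives $R\Gamma_I\to\mathrm{id}$. We also need: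

* (T) *If the cohomology of $Y$ is $I$-power torsion, then $R\mathrm{Hom}(Y,R\Gamma_ID)=R\mathrm{Hom}(Y,D)$.* The cone of $R\Gamma_ID\to D$ is a finite iterated extension of shifts of complexes $Z=D_f$ with $f=x_{i_0}\cdots x_{i_m}$, and $R\mathrm{Hom}_A(Y,Z)=R\mathrm{Hom}_{A_f}(Y_f,Z)=0$.

**Lemma 9.1.** Let $(A,\mathfrak m,k)$ be Noetherian local, $D\in D^b_{coh}(A)$, $R\mathrm{Hom}_A(k,D)\cong k[-d]$. Then $H^i_{\mathfrak m}(D)=0$ for $i\ne d$ and $H^d_{\mathfrak m}(D)\cong E_A(k)$.

*Proof.* By induction on length, for $L$ of finite length $\mathrm{Ext}^i(L,D)=0$ for $i\ne d$ and $\ell(\mathrm{Ext}^d(L,D))=\ell(L)$. As $H^i_{\mathfrak m}(D)=\varinjlim_j\mathrm{Ext}^i(A/\mathfrak m^j,D)$, we get $R\Gamma_{\mathfrak m}D=M[-d]$ for a module $M$. By (T), $\mathrm{Hom}(A/\mathfrak m^j,M)=\mathrm{Ext}^d(A/\mathfrak m^j,D)$, of length $\ell(A/\mathfrak m^j)$. So $M$ is $\mathfrak m$-power torsion with simple socle, embeds in $E_A$, and equals $E_A$ by comparing lengths of $0:\mathfrak m^j$. $\square$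

The next lemma says that each prescribed value on one element of $H^0_{\mathfrak m}(X)$ comes from a morphism $X\to D$, without completing. A toy case shows why this is reasonable. Let $A$ be a discrete valuation ring with parameter $x$ and $X=D=A[1]$. Then $H^0_{\mathfrak m}(X)=E_A$, whose endomorphism ring is $\hat A$, while $\mathrm{Hom}(X,D)=A$. But if $v\in E_A$ has $Av\cong A/x^n$, then $\mathrm{Hom}(Av,E_A)\cong 0:_{E_A}x^n=Av$. So each $\varphi:Av\to E_A$ is multiplication by some $a\in A$.

**Lemma 9.2.** In Lemma 9.1 let $d=0$ and $E=H^0_{\mathfrak m}(D)$. Let $X\in D^-_{coh}(A)$, $v\in H^0_{\mathfrak m}(X)$, $\varphi\in\mathrm{Hom}_A(Av,E)$. Then there is $\theta\in\mathrm{Hom}_{D(A)}(X,D)$ with $H^0_{\mathfrak m}(\theta)(v)=\varphi(v)$.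

*Proof.* Let $x=x_1,\dots,x_r$ generate $\mathfrak m$. Let $C_t^*$ be the $A$-dual of $C_t$ (degrees $-r,\dots,0$), with the dual maps $C^*_{t'}\to C^*_t$ and $A\to C_t^*$. Then $H^{-i}(C_t^*\otimes L)=H_i(x^t;L)$ is Koszul homology. Put $M=R\mathrm{Hom}(X,D)\in D^+_{coh}(A)$ and $M^i=H^i(M)$.

**Step 1: a duality at finite level.** This identifies functionals on $H^0(C_t\otimes X)$. We have $C_t^*\otimes M=R\mathrm{Hom}(C_t\otimes X,D)$, and $Y=C_t\otimes X$ has $\mathfrak m$-power torsion cohomology. By (T) and Lemma 9.1, $R\mathrm{Hom}(Y,D)=R\mathrm{Hom}(Y,R\Gamma_{\mathfrak m}D)=R\mathrm{Hom}(Y,E)$. Since $E$ is injective,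
$$H^0(C_t^*\otimes M)=\mathrm{Hom}_A(H^0(C_t\otimes X),E),\tag{9.1}$$
compatibly with the transition maps in $t$.

**Step 2: what a morphism $\theta$ becomes under (9.1).** Let $\theta\in H^0(M)=\mathrm{Hom}_{D(A)}(X,D)$. Its image in $H^0(C_t^*\otimes M)=\mathrm{Hom}_{D(A)}(C_t\otimes X,D)$ is $C_t\otimes X\to X\xrightarrow{\theta}D$. Since $C_t\to A$ factors through $C_\infty$, naturality of $R\Gamma_{\mathfrak m}\to\mathrm{id}$ shows that this equals $C_t\otimes X\to R\Gamma_{\mathfrak m}X\xrightarrow{R\Gamma_{\mathfrak m}\theta}R\Gamma_{\mathfrak m}D\to D$. So under (9.1) the image of $\theta$ is the composite $H^0(C_t\otimes X)\to H^0_{\mathfrak m}(X)\xrightarrow{H^0_{\mathfrak m}(\theta)}E$.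

**Step 3: reduction to a claim.** Extend $\varphi$ to $\tilde\varphi:H^0_{\mathfrak m}(X)\to E$. Composing with $H^0(C_t\otimes X)\to H^0_{\mathfrak m}(X)$ gives, via (9.1), compatible elements $\psi_t\in H^0(C_t^*\otimes M)$. Fix $t$ such that $v$ is the image of some $v_t\in H^0(C_t\otimes X)$. *Claim: for $t'\gg t$ the image of $H^0(C_{t'}^*\otimes M)\to H^0(C_t^*\otimes M)$ lies in the image of $H^0(M)$.* Given this, $\psi_t$, being the image of $\psi_{t'}$, is the image of some $\theta\in H^0(M)$, and by Step 2 $H^0_{\mathfrak m}(\theta)(v)=\psi_t(v_t)=\varphi(v)$.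

**Step 4: Koszul homology is pro-zero.** Call an inverse system $\{G_t\}$ pro-zero if for each $t$ the map $G_{t'}\to G_t$ is $0$ for $t'\gg t$. For instance, for $A$ a discrete valuation ring with parameter $x$, the system $0:_Lx^t$ with transition maps multiplication by $x^{t'-t}$ is pro-zero for finitely generated $L$, since a fixed power of $x$ kills the torsion of $L$. If $G'_t\to G_t\to G''_t$ are exact, compatibly in $t$, and $\{G'_t\},\{G''_t\}$ are pro-zero, so is $\{G_t\}$: choose $t_1$ with $G'_{t_1}\to G'_t$ zero and $t_2$ with $G''_{t_2}\to G''_{t_1}$ zero; then $G_{t_2}\to G_{t_1}$ lands in the image of $G'_{t_1}$, which goes to $0$ in $G_t$. The same holds for every $t'\ge t_2$.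

We show: *for finitely generated $L$ and $i>0$ the system $\{H_i(x^t;L)\}_t$ is pro-zero.* Use induction on $r$; $r=0$ is trivial. With $x'=x_1,\dots,x_{r-1}$ there are exact sequences, compatible in $t$,
$$0\to H_0(x_r^t;H_i(x'^t;L))\to H_i(x^t;L)\to H_1(x_r^t;H_{i-1}(x'^t;L))\to0.$$
The left term is a quotient of $H_i(x'^t;L)$, so pro-zero by induction. For $i>1$ the right term is a submodule of $H_{i-1}(x'^t;L)$, with transition map the one of $H_{i-1}$ followed by multiplication by $x_r^{t'-t}$; it is also pro-zero by induction. For $i=1$ the right term is $0:_{L/x'^tL}x_r^t$, with transition map the projection $L/x'^{t'}L\to L/x'^tL$ followed by multiplication by $x_r^{t'-t}$. If $x_r^s$ kills the $x_r$-power torsion of $L/x'^tL$, this map is $0$ for $t'\ge t+s$.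

**Step 5: truncations of $M$.** We show that *$\{H^0(C_t^*\otimes\tau_{\ge i}M)\}_t$ is pro-zero for all $i\ge1$*. For $i\ge r+1$ it is zero, as $C_t^*$ lives in degrees $\ge-r$. For $1\le i\le r$ use descending induction and the exact sequences
$$H^0(C_t^*\otimes M^i[-i])\to H^0(C_t^*\otimes\tau_{\ge i}M)\to H^0(C_t^*\otimes\tau_{\ge i+1}M),$$
whose left term is $H_i(x^t;M^i)$, pro-zero by Step 4.

**Step 6: the claim.** Use the triangle $\tau_{\le0}M\to M\to\tau_{\ge1}M$. By Step 5 with $i=1$, for $t'\gg t$ the image of $H^0(C^*_{t'}\otimes M)$ in $H^0(C^*_t\otimes M)$ dies in $H^0(C_t^*\otimes\tau_{\ge1}M)$. So it comes from $H^0(C_t^*\otimes\tau_{\le0}M)=M^0/x^tM^0$, onto which $H^0(M)=M^0$ surjects. $\square$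

## 10. An étale neighbourhood of $P$ that carries $D$

We start the proof of part 2. Fix $P$. "Shrinking" means replacing $R$ by $R_f$ with $f\notin P$. For an étale map $R\to R'$ we use: it is flat, open on spectra and of finite type; $QR'_{Q'}$ is the maximal ideal of $R'_{Q'}$ if $Q'$ lies over $Q$; its fibres are spectra of finite products of fields; and étale algebras over regular rings are regular.

**Step 1: descend $D$ from the henselization.** $A=R_P^h$ is a henselian local G-ring (henselization preserves G-rings; EGA IV 18.7, Stacks "More on Algebra"). It is the filtered colimit of étale $R$-algebras $R'$ with a prime $P'$ over $P$ and $\kappa(P')=\kappa(P)=:\kappa$. Take $D^h$ from Proposition 8.1, shifted so that $R\mathrm{Hom}(\kappa,D^h)\cong\kappa$, and represent it by a bounded complex of finitely generated modules. This involves finitely many matrices and relations, so it descends to a bounded complex $D$ of finitely generated $R'$-modules for some $(R',P')$. Since $R'_{P'}\to A$ is flat local with closed fibre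 $\kappa$, (B) gives $R\mathrm{Hom}_{R'_{P'}}(\kappa(P'),D_{P'})\cong\kappa(P')$.

**Step 2: part 2 for $(R',P')$ implies part 2 for $(R,P)$.** Suppose it holds with $f'\notin P'$. A prime of $R'$ minimal over $PR'$ and contained in $P'$ lies over $P$ by going down, and distinct primes over $P$ are incomparable; so $P'$ is minimal over $PR'$. Removing from $\operatorname{Spec}R'/PR'$ the closed sets of the finitely many other minimal primes and intersecting with $D(f')$, we get an open subset of $\operatorname{Spec}R'/PR'$ that contains $P'$ and lies in $V(P')\cap D(f')$. Its image in $V(P)$ is open and contains $P$, so it contains some $V(P)\cap D(f)$ with $f\notin P$. For $Q$ in it, choose $Q'$ over $Q$ in the open subset. By Lemma 4.1, $s_e(R_Q)=s_e(R'_{Q'})=s_e(R'_{P'})=s_e(R_P)$.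

**Step 3: make $\Lambda$ regular.** The ring $R'$ is of finite type over $R$, so its local rings are G-rings. By (J) we may shrink $R$ so that $R/P$ is regular. Then $R'/PR'$ is regular, hence a finite product of domains, one of which is $R'/P'$. After inverting an element of $R'$ that maps to $1$ in this factor and to $0$ in the others, $R'/PR'=R'/P'$.

**Rename $R'$ as $R$ and $P'$ as $P$.** From now on $\Lambda:=R/P$ is a regular domain, all local rings of $R$ are G-rings, and $D\in D^b_{coh}(R)$ satisfies $R\mathrm{Hom}_{R_P}(\kappa(P),D_P)\cong\kappa(P)$.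

## 11. Generic freeness: $R\Gamma_P(D)$ and finitely many morphisms $\theta_i$

**Step 1: after shrinking, $R\mathrm{Hom}_R(\Lambda,D)\cong\Lambda$ in degree $0$.** The condition at $P$ is known in all degrees, but shrinking handles only finitely many. Koszul homology bridges the gap.

Let $H^i(D)=0$ for $i\notin[a,b]$, and $L^s=\mathrm{Ext}^s_R(\Lambda,D)$, finitely generated over $\Lambda$ and $0$ for $s<a$. Let $K$ be the Koszul complex on generators $x_1,\dots,x_r$ of $P$, in degrees $-r,\dots,0$. Its homology modules $H_t=H^{-t}(K)$, $0\le t\le r$, are finitely generated $\Lambda$-modules, and $H_0=\Lambda$. Shrink so that all $H_t$ are free over $\Lambda$, $L^0\cong\Lambda$, and $L^s=0$ for $a\le s<0$ and for $1\le s\le N:=\max(b+r,r+1)$. These are finitely many conditions on finitely generated $\Lambda$-modules that hold at $P$.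

Suppose $L^s\ne0$ for some $s>N$, and let $s_0$ be the least such $s$. The triangle $\tau_{\le-1}K\to K\to\Lambda\to$ gives an exact sequence
$$\mathrm{Ext}^{s_0-1}(\tau_{\le-1}K,D)\to L^{s_0}\to\mathrm{Ext}^{s_0}(K,D).$$
The right term is $0$, because $K$ is free in degrees $-r,\dots,0$ and $s_0>b+r$. The complex $\tau_{\le-1}K$ is a finite iterated extension of the $H_t[t]$, $1\le t\le r$. Here $\mathrm{Ext}^{s_0-1}(H_t[t],D)=\mathrm{Ext}^{s_0-1-t}(H_t,D)$ is a finite direct sum of copies of $L^{s_0-1-t}$. Since $s_0\ge r+2$, $1\le s_0-1-t<s_0$, so this vanishes. Thus $L^{s_0}=0$, a contradiction. So $L^s=0$ for all $s\ne0$.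

**Step 2: compute $R\Gamma_P(D)$.** By generic freeness (Matsumura, Thm 24.1), applied to the finitely generated $\Lambda$-algebra $\operatorname{gr}_P(R)$, shrink so that all $P^j/P^{j+1}$ are finitely generated projective over $\Lambda$. (Shrinking is needed: for $R=k[x,y,z]/(xz)$ and $P=(x)$, $\Lambda=k[y,z]$ but $P/P^2\cong\Lambda/z\Lambda$, which becomes $0$ once $z$ is inverted.) For a finitely generated projective $\Lambda$-module $G$, (A) gives $R\mathrm{Hom}_R(G,D)=R\mathrm{Hom}_\Lambda(G,\Lambda)=\mathrm{Hom}_\Lambda(G,\Lambda)$. By induction along $0\to P^j/P^{j+1}\to R/P^{j+1}\to R/P^j\to0$, each $R\mathrm{Hom}_R(R/P^j,D)$ is a finitely generated module $\mathcal E_j$ in degree $0$, with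
$$\mathcal E_j\hookrightarrow\mathcal E_{j+1},\qquad\mathcal E_{j+1}/\mathcal E_j\cong\mathrm{Hom}_\Lambda(P^j/P^{j+1},\Lambda)\ \text{ finitely generated projective over }\Lambda.$$
Taking the colimit,
$$R\Gamma_P(D)=\mathcal E:=\textstyle\bigcup_j\mathcal E_j\quad\text{(degree }0),\qquad\mathcal E_1=\Lambda u\cong\Lambda.\tag{11.1}$$
By Lemma 9.1, $\mathcal E_P=E_{R_P}$. The image of $u$ is nonzero and killed by $P$, so it is a socle generator. All this is preserved by further shrinking.

**Step 3: apply Frobenius.** Let $X=R^{(e)}\otimes^L_RD$, viewed over $R=R^{(e)}$. Resolving $D$ by finitely generated free modules shows $X\in D^-_{coh}(R)$; no finiteness of Frobenius is needed. With $C_\infty(x)$ the Čech complex on generators $x$ of $P$, $R^{(e)}\otimes_RC_\infty(x)=C_\infty(x^q)$, which computes $R\Gamma_{P^{[q]}}=R\Gamma_P$. So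
$$R\Gamma_P(X)=R^{(e)}\otimes^L_RR\Gamma_P(D)=R^{(e)}\otimes^L_R\mathcal E,\qquad H^0_P(X)=\mathcal F:=R^{(e)}\otimes_R\mathcal E.$$
Put $v=1\otimes u\in\mathcal F$. Then $\mathcal F_P=R_P^{(e)}\otimes E_{R_P}$ and $K_e(R_P)=R_Pv\cong R_P/I_e(R_P)$.

**Step 4: choose morphisms that are sharp at $P$.** Put $\ell:=\ell(K_e(R_P))$. The values $\varphi(v)$, for $\varphi\in\mathrm{Hom}(R_Pv,E_{R_P})$, form the submodule $0:_{E_{R_P}}I_e(R_P)$, of length $\ell$. By Lemma 9.2 over $R_P$, each such value is $H^0_{PR_P}(\theta)(v)$ for some $\theta\in\mathrm{Hom}(X_P,D_P)$. By (B), $\mathrm{Hom}(X_P,D_P)=\mathrm{Hom}_{D(R)}(X,D)_P$. Take finitely many $\theta$ realizing generators and multiply them by units of $R_P$. We obtain $\theta_1,\dots,\theta_s\in\mathrm{Hom}_{D(R)}(X,D)$, inducing $R$-linear maps $\theta_i:\mathcal F=H^0_P(X)\to H^0_P(D)=\mathcal E$ such that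
$$V:=\sum_iR\,\theta_i(v)\subseteq\mathcal E\quad\text{satisfies}\quad\ell_{R_P}(V_P)=\ell.\tag{11.2}$$

**Step 5: the last shrinking.** $V$ is finitely generated, so $V\subseteq\mathcal E_j$ for some $j$. As $P^j$ kills $V$ and $\mathcal E_j/V$, their $P$-adic filtrations are finite. Shrink so that all quotients of these filtrations are free $\Lambda$-modules. Those of $V$ have total rank $\ell$. From here on $R$ is fixed.

## 12. The comparison at $Q\in V(P)$

Let $Q\in V(P)$ be arbitrary, $d=\operatorname{ht}(Q/P)$, and let $y=y_1,\dots,y_d\in R_Q$ induce a regular system of parameters of $\Lambda_Q$. Then $QR_Q=(P,y)R_Q$.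

**Step 1: a class of modules on which $y$ behaves well.** This controls the passage modulo $y^t$. Let $\mathcal G$ be the class of $R_Q$-modules $L$ such that for all $t,s\ge1$: $H_i(y^t;L)=0$ for $i>0$, and $(y_1\cdots y_d)^s:L/y^tL\to L/y^{t+s}L$ is injective. (If $d=1$, this just says that $y_1$ is a nonzerodivisor on $L$.)

*$\mathcal G$ contains the finitely generated free $\Lambda_Q$-modules.* Any powers of the $y_i$, in any order, form a regular sequence on $\Lambda_Q$; this gives the vanishing. For injectivity let $(y_1\cdots y_d)^sa\in(y_1^{t+s},\dots,y_d^{t+s})$ and put $b=(y_2\cdots y_d)^sa$. Then $y_1^s(b-y_1^tc)\in(y_2^{t+s},\dots,y_d^{t+s})$ for some $c$, so $b\in(y_1^t,y_2^{t+s},\dots,y_d^{t+s})$. Repeating with $y_2,\dots,y_d$ gives $a\in(y_1^t,\dots,y_d^t)$.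

*$\mathcal G$ is closed under extensions.* If $0\to L'\to L\to L''\to0$ is exact with $L',L''\in\mathcal G$, the long exact sequence gives $H_i(y^t;L)=0$ for $i>0$ and exactness of $0\to L'/y^tL'\to L/y^tL\to L''/y^tL''\to0$. Injectivity for $L$ follows by a diagram chase.

*$\mathcal G$ is closed under filtered unions,* since Koszul homology and quotients commute with filtered colimits.

Finitely generated projective $\Lambda_Q$-modules are free. So $V_Q$, $\mathcal E_Q$, $\mathcal E_Q/(\mathcal E_1)_Q$ and all $R_Q/P^jR_Q$ are in $\mathcal G$. So is $\mathcal E_Q/V_Q$, an extension of $\mathcal E_Q/(\mathcal E_j)_Q$ by $(\mathcal E_j/V)_Q$ with $j$ as in Step 5 of Section 11.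

Recall $H^d_y(L)=\varinjlim_tL/y^tL$ with transition maps multiplication by $y_1\cdots y_d$. Hence
$$L\in\mathcal G\ \Rightarrow\ L/y^tL\hookrightarrow H^d_y(L);\qquad L/L'\in\mathcal G\ \Rightarrow\ L'/y^tL'\hookrightarrow L/y^tL,\tag{12.1}$$
the second because $H_1(y^t;L/L')=0$.

**Step 2: $\operatorname{ht}Q=\operatorname{ht}P+d$.** This is needed for the denominators. Let $\rho(j)=\ell(R_P/P^jR_P)$. The module $R_Q/P^jR_Q$ has a filtration with free $\Lambda_Q$-quotients of total rank $\rho(j)$, and $\ell(\Lambda_Q/y^j\Lambda_Q)=j^d$. So $\ell\big(R_Q/(P^j+(y^j))R_Q\big)=\rho(j)j^d$. A product of $(d+1)j$ elements, each from $P$ or among the $y_i$, has at least $j$ factors in $P$ or some $y_i$ at least $j$ times. So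
$$Q^{(d+1)j}R_Q\subseteq(P^j+(y^j))R_Q\subseteq Q^jR_Q,\qquad\ell(R_Q/Q^jR_Q)\le\rho(j)j^d\le\ell(R_Q/Q^{(d+1)j}R_Q).$$
The outer terms grow like $j^{\operatorname{ht}Q}$ and the middle one like $j^{\operatorname{ht}P+d}$. Hence equality of exponents.

**Step 3: the injective hull at $Q$.** By (A) and Step 1 of Section 11, $R\mathrm{Hom}_{R_Q}(\kappa(Q),D_Q)=R\mathrm{Hom}_{\Lambda_Q}(\kappa(Q),\Lambda_Q)\cong\kappa(Q)[-d]$. By (11.1), $R\Gamma_Q(D_Q)=R\Gamma_y(R\Gamma_P(D)_Q)=R\Gamma_y(\mathcal E_Q)$. So Lemma 9.1 gives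
$$E_{R_Q}\cong H^d_Q(D_Q)=H^d_y(\mathcal E_Q).$$
Since $\mathcal E_Q/(\mathcal E_1)_Q$ and $\mathcal E_Q$ are in $\mathcal G$, (12.1) gives $\kappa(Q)\cong\Lambda_Qu/y\Lambda_Qu\hookrightarrow\mathcal E_Q/y\mathcal E_Q\hookrightarrow H^d_y(\mathcal E_Q)$. So the class $[u\bmod y\mathcal E_Q]$ is nonzero and killed by $Q$; it is a socle generator of $E_{R_Q}$.

**Step 4: $K_e(R_Q)$ in these terms.** Since $y_i$ acts on $R^{(e)}$ as $y_i^q$,
$$R_Q^{(e)}\otimes E_{R_Q}=\varinjlim_tR_Q^{(e)}\otimes(\mathcal E_Q/y^t\mathcal E_Q)=\varinjlim_t\mathcal F_Q/y^{qt}\mathcal F_Q=H^d_y(\mathcal F_Q),$$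
the transition maps being multiplication by $(y_1\cdots y_d)^q$. Here $1\otimes[u\bmod y\mathcal E_Q]$ corresponds to $w=[v\bmod y^q\mathcal F_Q]$. So $K_e(R_Q)=R_Qw$ and $\operatorname{Ann}(w)=I_e(R_Q)$.

**Step 5: the lower bound at $Q$.** The $R_Q$-linear maps $\theta_i:\mathcal F_Q\to\mathcal E_Q$ induce $R_Q$-linear maps $H^d_y(\mathcal F_Q)\to H^d_y(\mathcal E_Q)=E_{R_Q}$ with $w\mapsto[\theta_i(v)\bmod y^q\mathcal E_Q]$. So (7.1) applies:
$$\ell(K_e(R_Q))\ge\ell\Big(\sum_iR_Q\,[\theta_i(v)\bmod y^q\mathcal E_Q]\Big).$$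
The module on the right is the image of $V_Q$ in $\mathcal E_Q/y^q\mathcal E_Q\hookrightarrow H^d_y(\mathcal E_Q)$. As $\mathcal E_Q/V_Q\in\mathcal G$, (12.1) says that this image is $V_Q/y^qV_Q$. By the filtration of $V_Q$ with free $\Lambda_Q$-quotients of total rank $\ell$, its length is $\ell\cdot\ell(\Lambda_Q/y^q\Lambda_Q)=\ell q^d$. Therefore
$$\ell(K_e(R_Q))\ge q^d\,\ell(K_e(R_P)).$$

**Step 6: conclusion.** Divide by $q^{\operatorname{ht}Q}=q^{\operatorname{ht}P+d}$ (Step 2): $s_e(R_Q)\ge s_e(R_P)$. By Proposition 6.2, $s_e(R_Q)\le s_e(R_P)$. So $s_e(R_Q)=s_e(R_P)$ for all $Q\in V(P)$ in the shrunk ring. This proves part 2, and with Sections 3 and 6 it proves Theorem 1.1. $\blacksquare$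

## 13. The F-pure locus, and a ring without (J)

**The F-pure locus.** The ring $R_P$ is F-pure if and only if $E_{R_P}\to R_P^{(1)}\otimes E_{R_P}$, $z\mapsto1\otimes z$, is injective. A nonzero kernel contains the socle generator $u$, so this holds iff $1\otimes u\ne0$, that is, iff $s_1(R_P)>0$. By part 3 with $e=1$ and $c=0$, the F-pure locus of every quasi-excellent ring of characteristic $p$ is open.

**Condition (J) cannot be dropped, even if all local rings are excellent.** Let $k$ be algebraically closed of characteristic $p$, $R'=k[t_i^2,t_i^3:i\ge1]$, $\mathfrak m_i=(t_i^2,t_i^3)R'$, $U=R'\setminus\bigcup_i\mathfrak m_i$ and $R=U^{-1}R'$. By Hochster (*Non-openness of loci in Noetherian rings*, Duke Math. J. 40 (1973)), $R$ is a Noetherian domain with maximal ideals $\mathfrak m_iR$, each nonzero element lies in only finitely many of them, and $R_{\mathfrak m_i}$ is the localization of $L_i[t_i^2,t_i^3]$ at the origin, with $L_i=k(t_j:j\ne i)$. So $R_{\mathfrak m_i}=S/(f)$ with $S=L_i[x,y]_{(x,y)}$ and $f=y^2-x^3$.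 The monomial count for the cusp in Examples 5.2, with Lemma 5.1, gives $s_e(R_{\mathfrak m_i})=0$ for $e\ge1$, while $s_e(R_{(0)})=1$ because $R_{(0)}$ is a field. The primes of $R$ are $(0)$ and the $\mathfrak m_iR$. Hence $\{s_e>0\}=\{(0)\}$. This set is not open, because a nonempty open set contains all but finitely many $\mathfrak m_iR$. All local rings of $R$ are essentially of finite type over fields, hence excellent, so (G) holds; only (J) fails, at $P=(0)$.
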